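\title{The nested Hilbert scheme $\mathrm{Hilb}^{(m,2)}(\mathbb{A}^2)$ is $F$-rational}

\begin{abstract}
We prove that the nested Hilbert scheme $\mathrm{Hilb}^{(m,2)}(\mathbb{A}^2)$, which parametrizes pairs $Z_1\supseteq Z_2$ of finite subschemes of the plane of degrees $m$ and $2$, is $F$-rational for every $m\ge 2$ over every field of positive characteristic. This answers a question of Ramkumar and Sammartano. Up to power series variables, the scheme is locally a flat family over $\mathbb{A}^2$ whose geometric fibers are $D_n\times D_n$ or the first jet scheme of $D_n$, where $D_n$ is the variety of $n\times(n+1)$ matrices of rank less than $n$. We show that these fibers are strongly $F$-regular by an explicit Frobenius splitting and induction on $n$, and then use that $F$-rationality deforms. The same argument applies to every smooth quasi-projective surface $S$ and shows that $\mathrm{Hilb}^{(m,2)}(S)\to\mathrm{Hilb}^2(S)$ is flat with strongly $F$-regular geometric fibers.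
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Bbbk$ be a field and $S$ a smooth quasi-projective surface over $\Bbbk$. For integers $n_1\ge n_2\ge1$, the \emph{nested Hilbert scheme} $\mathrm{Hilb}^{(n_1,n_2)}(S)$ parametrizes pairs $Z_1\supseteq Z_2$ of zero-dimensional closed subschemes of $S$ with $\deg Z_1=n_1$ and $\deg Z_2=n_2$. Precisely, its points with values in a $\Bbbk$-scheme $W$ are the pairs $Z_1\supseteq Z_2$ of closed subschemes of $S\times W$ that are finite and flat over $W$ of degrees $n_1$ and $n_2$. It is a closed subscheme of $\mathrm{Hilb}^{n_1}(S)\times\mathrm{Hilb}^{n_2}(S)$, and its formation commutes with extension of the ground field.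

The two factors of this product are smooth by Fogarty's theorem, but the incidence condition $Z_1\supseteq Z_2$ creates singularities: Example~\ref{ex:points} exhibits a singular point of $\mathrm{Hilb}^{(6,2)}(\mathbb{A}^2)$. One therefore asks how mild the singularities are. Two results are known. In characteristic $0$, the scheme $\mathrm{Hilb}^{(m,2)}(S)$ has rational singularities for every smooth surface $S$ and every $m\ge2$. In positive characteristic, $\mathrm{Hilb}^{(m,1)}(\mathbb{A}^2)$ is $F$-rational for every $m$; here a scheme of characteristic $p$ is called $F$-rational if in each of its local rings every ideal generated by parameters is tightly closed (the definitions are recalled in Section~\ref{sec:F}). The question that lies between these two results comes from Ramkumar and Sammartano~\cite{RS}: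

\medskip
\noindent\emph{If $\operatorname{char}\Bbbk>0$, is $\mathrm{Hilb}^{(m,2)}(\mathbb{A}^2)$ $F$-rational?}
\medskip

For $m=2$ the scheme is the smooth variety $\mathrm{Hilb}^2(\mathbb{A}^2)$ and there is nothing to prove; the question concerns all $m\ge2$ and all positive characteristics. The answer is yes.

\begin{theorem}\label{thm:main}
Let $\Bbbk$ be a field of characteristic $p>0$. For every $m\ge2$, every local ring of $\mathrm{Hilb}^{(m,2)}(\mathbb{A}^2_\Bbbk)$ is $F$-rational.
\end{theorem}

There is no restriction on $p$ (the case $p=2$ is included) or on the field. The proof gives more.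

\begin{theorem}\label{thm:surface}
Let $\Bbbk$ be a field of characteristic $p>0$, let $S$ be a smooth quasi-projective surface over $\Bbbk$, and let $m\ge2$.
\begin{enumerate}
\item[(1)] The morphism $\mathrm{Hilb}^{(m,2)}(S)\to\mathrm{Hilb}^2(S)$, $(Z_1\supseteq Z_2)\mapsto Z_2$, is flat, and all its geometric fibers are strongly $F$-regular, hence normal and Cohen--Macaulay.
\item[(2)] $\mathrm{Hilb}^{(m,2)}(S)$ is $F$-rational.
\item[(3)] If $\Bbbk$ is $F$-finite, then $\mathrm{Hilb}^{(m,1)}(S)$ is strongly $F$-regular.
\end{enumerate}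
\end{theorem}

We do not claim that the total space $\mathrm{Hilb}^{(m,2)}(S)$ is strongly $F$-regular. The passage from the fibers to the total space uses a deformation lemma (Lemma~\ref{lem:deform}), and that lemma is a statement about $F$-rationality.

\subsection*{The idea}
By the Hilbert--Burch theorem, the ideal of $Z_1\subset\mathbb{A}^2$ is generated by the maximal minors of an $n\times(n+1)$ matrix $M(x,y)$ of polynomials, and every deformation of $Z_1$ comes from a deformation of the matrix. A point lies on $Z_1$ exactly when the value of $M$ at that point has rank less than $n$. Since the value can be deformed freely, $\mathrm{Hilb}^{(m,1)}$ has the singularities of the determinantal variety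
\[
D_n=\{\,n\times(n+1)\text{ matrices of rank}<n\,\}.
\]
Now let $Z_2$ have degree $2$. After a change of coordinates, $Z_2$ lies on the line $y=0$ and is cut out by a monic quadratic polynomial $q(x)=x^2-cx-d$. The condition $Z_1\supseteq Z_2$ says that the maximal minors of $M(x,0)$ vanish modulo $q$, and it depends only on the class $A+xB$ of $M(x,0)$ modulo $q$. So the local model is the scheme $\mathcal{X}_n$ of quadruples $(c,d,A,B)$ such that the maximal minors of the pencil $A+xB$ vanish modulo $x^2-cx-d$. If $q$ has distinct roots $x_1,x_2$, the condition is that $A+x_1B$ and $A+x_2B$ both lie in $D_n$, and the fiber of $\mathcal{X}_n$ over $(c,d)$ is $D_n\times D_n$. If the roots collide, the condition is that $A+xB$ is a point of $D_n$ with values in the dual numbers, and the fiber is the first jet scheme of $D_n$.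

Where the two points of $Z_2$ are distinct, one thus sees two independent copies of the case $(m,1)$, and one expects a positive answer. The difficulty is the collision, because jet schemes of singular varieties need not even be irreducible. For instance, the cone of $3\times4$ matrices of rank at most $1$ has dimension $6$, so its first jets based at smooth points form an irreducible family of dimension $12$; its equations are quadrics, so the jets based at the vertex form an affine space $\mathbb{A}^{12}$, which is not in the closure of that family. For $D_n$ we must prove that the jet scheme is integral, that it is the flat limit of $D_n\times D_n$, and that it is strongly $F$-regular.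

Section~\ref{sec:model} reduces the problem to $\mathcal{X}_n$, and Section~\ref{sec:flat} proves flatness and integrality by a cohomology computation on a projective bundle; both sections are independent of the characteristic. Section~\ref{sec:F} collects what we need about $F$-singularities. Section~\ref{sec:split} constructs the Frobenius splittings; the splitting of the jet scheme is built from a resultant of the pencil $A+xB$. Section~\ref{sec:proofs} assembles the proofs. The first singular fiber, which occurs for $m=3$ and is a quadric cone, is worked out in Examples~\ref{ex:small}, \ref{ex:points} and~\ref{ex:cone}.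

\subsection*{Conventions}
Rings are commutative and Noetherian unless they are test rings for a functor. CM means Cohen--Macaulay. For a field $k$, $\mathrm{Art}_k$ is the category of Artinian local $k$-algebras with residue field $k$. The letter $\Bbbk$ is reserved for the ground field of the theorems; $k$ and $K$ are fields with the properties stated where they occur.

\section{Reduction to pencils of matrices}\label{sec:model}

\subsection{Maximal minors}\label{ss:minors}
Let $M$ be an $n\times(n+1)$ matrix over a ring $C$. Its \emph{signed maximal minors} are $\phi_j=(-1)^{j+1}\det(M\text{ without column }j)$, and $I_n(M)=(\phi_1,\dots,\phi_{n+1})$. Laplace expansion gives $\sum_jM_{ij}\phi_j=0$ for all $i$, so there is a complex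
\[
\mathrm{HB}(M):\qquad 0\to C^n\xrightarrow{\;M^{t}\;}C^{n+1}\xrightarrow{\;(\phi_j)\;}C .
\]
We use the following standard facts.
\begin{enumerate}
\item[(M1)] \emph{Hilbert--Burch theorem.} If $I_n(M)$ has grade at least $2$, then $\mathrm{HB}(M)$ is exact. Conversely, if an ideal $I$ has a resolution $0\to C^n\to C^{n+1}\to I\to0$ whose first map is $M^t$, then the second map is $(a\phi_j)$ for a nonzerodivisor $a$, so $I=aI_n(M)$.
\item[(M2)] If $M$ is a matrix of variables over a field $k$, then $I_n(M)\subset k[M]$ is a prime ideal of height $2$; see \cite{BV}. We put $D_n=\operatorname{Spec}k[M]/I_n(M)$.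
\item[(M3)] \emph{Elimination.} Multiplying $M$ on either side by an invertible matrix changes neither $I_n(M)$ nor the isomorphism class of $\operatorname{coker}M$. If $M=\begin{pmatrix}E&F\\ G&H\end{pmatrix}$ with $E$ invertible of size $s<n$, row and column operations turn $M$ into the block diagonal matrix with blocks $1_s$ and $H'=H-GE^{-1}F$. Hence $I_n(M)=I_{n-s}(H')$ and $\operatorname{coker}M\cong\operatorname{coker}H'$. After a permutation of rows and columns, the same holds for any invertible square submatrix.
\end{enumerate}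

\subsection{Coefficient ideals and the family $\mathcal{X}_n$}\label{ss:coef}
Let $C$ be a ring, $E$ a $C$-algebra that is free of finite rank as a $C$-module, and $\mathfrak{a}\subseteq E$ an ideal. Fix a basis of $E$. For an ideal $L\subseteq C$, an element of $E$ lies in $LE$ if and only if its coordinates lie in $L$; and $LE$ is an ideal of $E$, so $\mathfrak{a}\subseteq LE$ if and only if the generators of $\mathfrak{a}$ lie in $LE$. Hence the coordinates of any set of generators of $\mathfrak{a}$ generate the smallest ideal $L\subseteq C$ with $\mathfrak{a}\subseteq LE$. We call it the \emph{coefficient ideal} of $\mathfrak{a}$. It depends neither on the basis nor on the generators. For a homomorphism $C\to C'$, the coefficient ideal of $\mathfrak{a}(E\otimes_CC')$ is $LC'$; in particular $\mathfrak{a}$ maps to zero in $E\otimes_CC'$ if and only if $L$ maps to zero in $C'$.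

Fix $n\ge1$. Let $A=(a_{rj})$ and $B=(b_{rj})$ be $n\times(n+1)$ matrices of variables, let $N=2n(n+1)$ be the number of these variables, and put $T_\Lambda=\Lambda[A,B]$ for a ring $\Lambda$. Let
\[
M(x)=A+xB,\qquad \delta_j(x)=\sum_{l=0}^n\delta_{j,l}\,x^l\quad(1\le j\le n+1)
\]
be the generic pencil and its signed maximal minors.

\begin{definition}\label{def:X}
For a field $k$, let $\mathcal{I}\subseteq T_k[c,d]$ be the coefficient ideal of $(\delta_1(x),\dots,\delta_{n+1}(x))$ in $T_k[c,d][x]/(x^2-cx-d)$, and let $\mathcal{X}_n=\operatorname{Spec}T_k[c,d]/\mathcal{I}$, viewed as a scheme over $\mathbb{A}^2=\operatorname{Spec}k[c,d]$.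
\end{definition}

\begin{example}\label{ex:small}
For $n=1$ the minors are $\pm(a_{1j}+xb_{1j})$, so $\mathcal{I}$ is generated by the four matrix entries and $\mathcal{X}_1=\mathbb{A}^2$.

Let $n=2$, and consider the open set where the last two columns of $B$ are independent. A column operation whose coefficients are functions of $B$ turns $B$ into $(0\mid 1_2)$ and $A$ into a new matrix of variables $(a\mid A')$, with $a=(a_1,a_2)^t$ and $A'$ of size $2\times2$. The minor on columns $2,3$ is
\[
\det(A'+x)=x^2+\operatorname{tr}(A')\,x+\det A'\equiv(c+\operatorname{tr}A')\,x+(d+\det A').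
\]
The other two minors are linear in $x$; up to sign their $x$-coefficients are $a_2$ and $a_1$, and their constant terms lie in $(a_1,a_2)$. So on this open set $\mathcal{X}_2$ is defined by $a=0$, $c=-\operatorname{tr}A'$, $d=-\det A'$. It is the product of an open set of matrices $B$ with the space $\mathbb{A}^4$ of matrices $A'$, and the map to $\mathbb{A}^2$ records the characteristic polynomial of $-A'$. The total space is smooth. In the fiber over $(0,0)$ we may write $A'=\begin{pmatrix}w&u\\ v&-w\end{pmatrix}$, and the equation $\det A'=0$ defines the quadric cone $uv+w^2=0$, which is singular at $A'=0$.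
\end{example}

\subsection{Moving $Z_2$ to the $x$-axis}\label{ss:chart}
From here to the end of Section~\ref{sec:model}, $k$ is algebraically closed and $Q=k[x,y]$. Let $(Z_1\supseteq Z_2)$ be a $k$-point of $\mathrm{Hilb}^{(m,2)}(\mathbb{A}^2)$. The images of $x$ and $y$ in $\mathcal{O}_{Z_2}$ are not both scalars, since they generate a $k$-algebra of dimension $2$. After swapping the coordinates if necessary, $1,x$ is a basis of $\mathcal{O}_{Z_2}$. Let $U\subset\mathrm{Hilb}^2(\mathbb{A}^2)$ be the open set where $1,x$ is a basis of the universal quotient. On $U$ we can write $x^2=cx+d$ and $y=ex+h$ with unique functions $c,d,e,h$; conversely, the ideal $(x^2-cx-d,\;y-ex-h)$ has a free quotient with basis $1,x$ for arbitrary $c,d,e,h$. So $U\cong\mathbb{A}^4$ with coordinates $c,d,e,h$.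

Let $\mathcal{H}\subset\mathbb{A}^2\times\mathrm{Hilb}^m(\mathbb{A}^2)$ be the scheme of triples $(c,d,Z_1)$ with $I_{Z_1}\subseteq(y,\,x^2-cx-d)$. It is closed: the universal ideal commutes with base change because its quotient is flat, so $\mathcal{H}$ is defined by the coefficient ideal of the image of the universal ideal in the free rank $2$ algebra $\mathcal{O}[x,y]/(y,x^2-cx-d)$. The automorphism $(x,y)\mapsto(x,\,y-ex-h)$ of $\mathbb{A}^2\times U$ over $U$ carries the universal $Z_2$ to $V(y,x^2-cx-d)$. Applying it to $Z_1$ as well, we obtain an isomorphism over $U$,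
\begin{equation}\label{eq:chart}
\mathrm{Hilb}^{(m,2)}(\mathbb{A}^2)|_{U}\;\cong\;\mathbb{A}^2_{e,h}\times\mathcal{H}.
\end{equation}
In the same way, translating the point $Z_2$ to the origin gives
\begin{equation}\label{eq:chart1}
\mathrm{Hilb}^{(m,1)}(\mathbb{A}^2)\;\cong\;\mathbb{A}^2\times\mathcal{H}_1 ,
\end{equation}
where $\mathcal{H}_1\subset\mathrm{Hilb}^m(\mathbb{A}^2)$ is the closed subscheme of those $Z_1$ with $I_{Z_1}\subseteq(x,y)$.

\subsection{Deforming the Hilbert--Burch matrix}
To write equations for $\mathcal{H}$ we need generators of the universal ideal near $[Z_1]$. The maximal minors of a deformed matrix provide them, at the cost of redundant parameters. The next lemma says that the redundancy amounts to adjoining power series variables, and that we may add as many deformation directions as we like.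

\begin{lemma}\label{lem:HB}
Let $Z\subset\mathbb{A}^2$ be a finite subscheme of degree $m\ge1$ with ideal $I\subset Q$.
\begin{enumerate}
\item[(i)] There are $n\ge1$ and an $n\times(n+1)$ matrix $M^0$ over $Q$ with $I=I_n(M^0)$.
\item[(ii)] Fix such an $M^0$ and a finite-dimensional $k$-vector space $\mathbb{W}$ of $n\times(n+1)$ matrices over $Q$. There is a finite-dimensional space $\mathbb{V}\supseteq\mathbb{W}$ of such matrices with the following property. Let $N_1,\dots,N_s$ be a basis of $\mathbb{V}$, let $v=(v_1,\dots,v_s)$ be variables and $\mathbf{M}=M^0+\sum v_iN_i$. There is a local homomorphism $\pi\colon\hat{\mathcal{O}}_{\mathrm{Hilb}^m,[Z]}\to k[[v]]$ that makes $k[[v]]$ a power series ring over its source, and such that for every local $k$-homomorphism $\lambda\colon k[[v]]\to\Lambda$ with $\Lambda\in\mathrm{Art}_k$, the deformation of $Z$ classified by $\lambda\circ\pi$ has ideal $I_n(\lambda(\mathbf{M}))\subseteq\Lambda[x,y]$.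
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Choose a surjection $Q^{n+1}\to I$. Since $I$ is a proper ideal of height $2$, it is not principal, so $n\ge1$. Since $Q$ has global dimension $2$, the kernel is projective of rank $n$, and finitely generated projective $Q$-modules are free. By (M1), $I=aI_n(M^0)$. The element $a$ is a unit, because $I\subseteq(a)$ and $I$ has height $2$.

(ii) Let $\phi_j$ be the signed minors of $M^0$. They generate $I$, they have no common factor because $I$ has height $2$, and $\mathrm{HB}(M^0)$ is exact by (M1).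

\emph{Step 1: if $\Lambda\in\mathrm{Art}_k$ and a matrix $M_\Lambda$ over $\Lambda[x,y]$ lifts $M^0$, then $I_n(M_\Lambda)$ defines a deformation of $Z$ over $\Lambda$.} The complex $F_\bullet=\mathrm{HB}(M_\Lambda)$, in degrees $2,1,0$, consists of flat $\Lambda$-modules, and $F_\bullet\otimes_\Lambda k=\mathrm{HB}(M^0)$ has no homology in positive degrees. Tensoring $F_\bullet$ with sequences $0\to k\to\Lambda'\to\Lambda''\to0$ of quotients of $\Lambda$ and inducting on the length, we see that $F_\bullet$ has no homology in positive degrees. So $F_\bullet$ is a flat resolution of $H_0=\Lambda[x,y]/I_n(M_\Lambda)$, and $\operatorname{Tor}_1^\Lambda(H_0,k)=H_1(F_\bullet\otimes k)=0$. Over an Artinian local ring this implies that $H_0$ is flat. Its reduction is $Q/I$, and it is finite over $\Lambda$ because the maximal ideal of $\Lambda$ is nilpotent.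

\emph{Step 2: every first-order deformation of $Z$ has ideal $I_n(M^0+\varepsilon N)$ for some matrix $N$ over $Q$.} First-order deformations correspond to homomorphisms $\psi\in\operatorname{Hom}_Q(I,Q/I)$: the ideal attached to $\psi$ consists of the $\phi+\varepsilon\gamma$ with $\phi\in I$ and $\gamma\bmod I=\psi(\phi)$. Given $\psi$, let $\gamma_j\in Q$ lift $\psi(\phi_j)$. Applying $\psi$ to $\sum_jM^0_{ij}\phi_j=0$ gives $\sum_jM^0_{ij}\gamma_j\in I$, so $\sum_jM^0_{ij}\gamma_j=-\sum_jN_{ij}\phi_j$ for some $N_{ij}\in Q$. Let $\phi_j+\varepsilon\phi_j'$ be the signed minors of $M^0+\varepsilon N$. The coefficient of $\varepsilon$ in $\sum_j(M^0_{ij}+\varepsilon N_{ij})(\phi_j+\varepsilon\phi'_j)=0$ is $\sum_jM^0_{ij}\phi'_j+\sum_jN_{ij}\phi_j=0$. Subtracting, $\sum_jM^0_{ij}(\phi'_j-\gamma_j)=0$ for all $i$. The matrix $M^0$ has rank $n$, so a vector in the kernel of $M^0\colon Q^{n+1}\to Q^n$ is $\mu\cdot(\phi_j)_j$ with $\mu$ in the fraction field, and $\mu\in Q$ because $Q$ is factorial and the $\phi_j$ have no common factor. Thus $\phi'_j-\gamma_j\in I$. The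 deformation that Step~1 attaches to $M^0+\varepsilon N$ sends $\phi_j$ to $\phi_j'\bmod I$, so it is $\psi$.

\emph{Step 3.} The map $N\mapsto\psi$ is $k$-linear, it is surjective by Step~2, and $\operatorname{Hom}_Q(I,Q/I)$ has finite dimension. Choose $\mathbb{V}\supseteq\mathbb{W}$ of finite dimension that still surjects. Step~1 over the rings $k[[v]]/(v)^i$ gives compatible homomorphisms from $\hat{\mathcal{O}}_{\mathrm{Hilb}^m,[Z]}$, and $\pi$ is their limit. Every $\lambda$ factors through some $k[[v]]/(v)^i$, and the quotient by the ideal of minors commutes with base change, which gives the last assertion. By Fogarty's theorem the source of $\pi$ is a power series ring $k[[s_1,\dots,s_r]]$. The map $\pi$ is surjective on tangent spaces, so the $\pi(s_i)$ are linearly independent in $(v)/(v)^2$ and extend to a regular system of parameters $\pi(s_1),\dots,\pi(s_r),u_1,\dots,u_{s-r}$. Then $k[[v]]=k[[s]][[u]]$.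
\end{proof}

\begin{proposition}[Local model]\label{prop:model}
Let $Z_1$ have degree $m$ and let $M^0$ be an $n\times(n+1)$ matrix over $Q$ with $I_{Z_1}=I_n(M^0)$.
\begin{enumerate}
\item[(a)] Let $z=(c_0,d_0,Z_1)\in\mathcal{H}(k)$ and put $c'=c-c_0$, $d'=d-d_0$. Write $M^0(x,0)\equiv A_0+xB_0$ modulo $x^2-c_0x-d_0$ with scalar matrices $A_0,B_0$. Then $\mathbf{x}=(c_0,d_0,A_0,B_0)$ is a $k$-point of $\mathcal{X}_n$, and there is an isomorphism of $k[[c',d']]$-algebras
\[
\hat{\mathcal{O}}_{\mathcal{H},z}[[u]]\;\cong\;\hat{\mathcal{O}}_{\mathcal{X}_n,\mathbf{x}}[[v']]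
\]
for finite sets of variables $u$ and $v'$.
\item[(b)] Let $z=[Z_1]\in\mathcal{H}_1(k)$. Then $\mathbf{x}=M^0(0,0)$ is a $k$-point of $D_n$, and $\hat{\mathcal{O}}_{\mathcal{H}_1,z}[[u]]\cong\hat{\mathcal{O}}_{D_n,\mathbf{x}}[[v']]$ for finite sets of variables $u$ and $v'$.
\end{enumerate}
\end{proposition}

\begin{proof}
We first note a way to compare ideals. Let $(R,\mathfrak{m})$ be a power series ring over $k$ and $\mathfrak{J},\mathfrak{L}\subseteq\mathfrak{m}$ ideals that are killed by the same local $k$-homomorphisms $R\to\Lambda$, $\Lambda\in\mathrm{Art}_k$. Then $\mathfrak{J}=\mathfrak{L}$. Indeed $R\to R/(\mathfrak{J}+\mathfrak{m}^i)$ kills $\mathfrak{J}$, so $\mathfrak{L}\subseteq\bigcap_i(\mathfrak{J}+\mathfrak{m}^i)=\mathfrak{J}$ by Krull's intersection theorem, and symmetrically $\mathfrak{J}\subseteq\mathfrak{L}$.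

(a) Apply Lemma~\ref{lem:HB} with $\mathbb{W}=\{N_0+xN_1: N_0,N_1\text{ scalar matrices}\}$. This choice lets the class of the matrix modulo $(y,x^2-cx-d)$ vary freely. Write $\mathbb{V}=\mathbb{V}'\oplus\mathbb{W}$ with coordinates $v=(v',v'')$, where $v''$ consists of the entries of two matrices of variables $V_0,V_1$, so that $\mathbf{M}=M^0+\sum v'_iN'_i+V_0+xV_1$. The ring $R=k[[c',d',v]]$ is a power series ring over the completed local ring of $\mathbb{A}^2\times\mathrm{Hilb}^m$ at $z$. If $\mathfrak{J}\subseteq R$ is the extension of the ideal of $\mathcal{H}$, then $R/\mathfrak{J}\cong\hat{\mathcal{O}}_{\mathcal{H},z}[[u]]$.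

Dividing by $x^2-cx-d$, write $\mathbf{M}(x,0)\equiv A+xB$ with matrices $A,B$ over $k[c,d,v]$. The summand $V_0+xV_1$ is unchanged by the division, so the entries of $A-V_0$ and $B-V_1$ are polynomials in $c,d,v'$. Hence the entries of $A$ and $B$ can replace $v''$ as variables: $k[c,d,v]=T_k[c,d][v']$. The coefficient ideal of $I_n(A+xB)$ in $k[c,d,v][x]/(x^2-cx-d)$ is therefore $\mathcal{I}\,k[c,d,v]$. The point $(c_0,d_0,v=0)$ has coordinates $(\mathbf{x},v'=0)$, and $\mathcal{I}$ vanishes at $\mathbf{x}$ because $I_n(M^0)\subseteq(y,x^2-c_0x-d_0)$. With $\mathfrak{L}=\mathcal{I}R$ we get $R/\mathfrak{L}\cong\hat{\mathcal{O}}_{\mathcal{X}_n,\mathbf{x}}[[v']]$.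

A local homomorphism $\lambda\colon R\to\Lambda$ kills $\mathfrak{J}$ if and only if the induced $\Lambda$-point of $\mathbb{A}^2\times\mathrm{Hilb}^m$ lies in $\mathcal{H}$. By Lemma~\ref{lem:HB} this means $I_n(\lambda(\mathbf{M}))\subseteq(y,\,x^2-\lambda(c)x-\lambda(d))$, that is, the minors of $A+xB$ map to zero in $\Lambda[x]/(x^2-\lambda(c)x-\lambda(d))$, that is, $\lambda$ kills $\mathfrak{L}$. So $\mathfrak{J}=\mathfrak{L}$, and all identifications are over $k[[c',d']]$.

(b) Take for $\mathbb{W}$ the scalar matrices, so $\mathbf{M}=M^0+\sum v_i'N_i'+V_0$, and let $R=k[[v]]$, with $\mathfrak{J}$ the extension of the ideal of $\mathcal{H}_1$. The entries of $M=\mathbf{M}(0,0)$ differ from those of $V_0$ by polynomials in $v'$, so $k[v]=k[M][v']$, and $R/I_n(M)R\cong\hat{\mathcal{O}}_{D_n,\mathbf{x}}[[v']]$. A homomorphism $\lambda$ kills $\mathfrak{J}$ if and only if $I_n(\lambda(\mathbf{M}))\subseteq(x,y)$, that is, if and only if it kills $I_n(M)$. So $\mathfrak{J}=I_n(M)R$.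
\end{proof}

\begin{example}\label{ex:points}
If $I_{Z_1}$ is generated by two elements, we may take $n=1$, and $\mathcal{H}$ is smooth at $z$ since $\mathcal{X}_1=\mathbb{A}^2$.

Let $m=3$, $I_{Z_1}=(x^2,xy,y^2)$ and $I_{Z_2}=(y,x^2)$. The matrix $M^0=\begin{pmatrix}-y&x&0\\0&-y&x\end{pmatrix}$ has signed minors $x^2,xy,y^2$, and $A_0=0$, $B_0=(0\mid1_2)$. By Example~\ref{ex:small}, $\mathrm{Hilb}^{(3,2)}(\mathbb{A}^2)$ is smooth at this point, while the fiber over $[Z_2]$ has, up to power series variables, the singularity $uv+w^2=0$.

Let $m=6$, $I_{Z_1}=(x^4,x^2y,y^2)$ and $I_{Z_2}=(y,x^2)$. Replacing $x$ by $x^2$ in the matrix above gives $A_0=B_0=0$, so $\mathbf{x}$ is the origin of $\mathcal{X}_2$. The generators $\delta_{j,0}+d\,\delta_{j,2}$ and $\delta_{j,1}+c\,\delta_{j,2}$ of $\mathcal{I}$ are nonzero and lie in the square of the maximal ideal of the origin, so $\mathrm{Hilb}^{(6,2)}(\mathbb{A}^2)$ is singular at this point.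
\end{example}

\section{Flatness of $\mathcal{X}_n$ and its fibers}\label{sec:flat}

After the roots of $x^2-cx-d$ are adjoined and one root is translated to $0$, the quadratic becomes $x^2-tx$, where $t$ is the difference of the roots. For a ring $\Lambda$ and $t\in\Lambda$, let $I_{\Lambda,t}\subseteq T_\Lambda$ be the coefficient ideal of $(\delta_j(x))_j$ in $T_\Lambda[x]/(x^2-tx)$. Since $x^l\equiv t^{l-1}x$ for $l\ge1$,
\begin{equation}\label{eq:gens}
I_{\Lambda,t}=(\delta_{j,0},\ \Delta_j)_{j}=I_n(A)+(\Delta_1,\dots,\Delta_{n+1}),\qquad\Delta_j=\sum_{l\ge1}t^{l-1}\delta_{j,l}.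
\end{equation}
For a field $k$ and $t=0$, a homomorphism $T_k\to C$ kills $I_{k,0}$ exactly when $A+xB$ is a point of $D_n$ with values in $C[x]/(x^2)$. So $\operatorname{Spec}T_k/I_{k,0}$ is the first jet scheme of $D_n$, which we denote by $J_1D_n$.

\begin{proposition}\label{prop:flat}
Let $k$ be a field and $n\ge1$.
\begin{enumerate}
\item[(i)] The ideal $I_{k,0}\subset T_k$ is prime.
\item[(ii)] The ring $T_{k[t]}/I_{k[t],t}$ is flat over $k[t]$.
\item[(iii)] The scheme $\mathcal{X}_n$ is flat over $\mathbb{A}^2=\operatorname{Spec}k[c,d]$.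
\end{enumerate}
\end{proposition}

The ideal \eqref{eq:gens} is hard to handle directly, because $\Delta_j$ is a divided difference of minors and not a minor. It becomes a minor once a row vector $w$ with $wA=0$ is chosen: then $wM(x)=x\,wB$, so every $\delta_j(x)$ is divisible by $x$, and $\Delta_j$ is the value of the quotient at $x=t$. We therefore pass to the projective space of such $w$, find there a scheme $Y_2$ that is locally a generic determinantal variety, and show by a vanishing theorem that its ring of global functions is $T_\Lambda/I_{\Lambda,t}$.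

\begin{proof}[Proof of \textup{(i)} and \textup{(ii)}]
For $n=1$ the ideal $I_{\Lambda,t}$ is generated by the four variables and both claims hold. Let $n\ge2$, and let $\Lambda$ be either $k$ with $t=0$, or $k[t]$. Put $T=T_\Lambda$. Let $P=\mathbb{P}^{n-1}_\Lambda$ have homogeneous coordinates $w=(w_1,\dots,w_n)$, and $P_T=P\times_\Lambda\operatorname{Spec}T$. Write $a_{i*},b_{i*}$ for rows and $a_{*j},b_{*j}$ for columns of $A,B$.

\emph{Step 1: the scheme $Y_1$.} Let $Y_1\subset P_T$ be defined by $wA=0$, which is the vanishing of $n+1$ sections of $\mathcal{O}(1)$. On the chart $w_r=1$ the equations read $a_{rj}+\sum_{i\ne r}w_ia_{ij}=0$ and eliminate the variables $a_{rj}$. So the sections form locally a regular sequence, and $\mathcal{O}_{Y_1}$ has the Koszul resolution $K_\bullet$ with $K_i=\mathcal{O}_{P_T}(-i)^{\binom{n+1}{i}}$. The charts of $Y_1$ are affine spaces over $\Lambda$ that meet pairwise, so $Y_1$ is integral.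

\emph{Step 2: the bundle $\mathcal{V}$.} The matrix whose minors are the $\Delta_j$ changes from chart to chart; it is the local form of a map to a vector bundle. Let $G=\ker(\mathcal{O}_P^n\to\mathcal{O}(1),\ u\mapsto w\cdot u)$ and
\[
\mathcal{V}=\operatorname{coker}\big(G\to G\oplus\mathcal{O}_P^n,\ u\mapsto(-tu,u)\big).
\]
The maps $u\mapsto[(u,0)]$ and $[(u,u')]\mapsto w\cdot u'$ form an exact sequence
\begin{equation}\label{eq:V}
0\to G\to\mathcal{V}\to\mathcal{O}(1)\to0,
\end{equation}
because $(u,0)=(-tu',u')$ forces $u'=0$ and $u=0$, and $\mathcal{V}/G=\mathcal{O}^n_P/G$. So $\mathcal{V}$ is a vector bundle of rank $n$. On $Y_1$ the columns of $A$ lie in $G$, and we define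
\[
\Phi\colon\mathcal{O}_{Y_1}^{n+1}\to\mathcal{V}|_{Y_1},\qquad e_j\mapsto[(a_{*j},b_{*j})].
\]
(Where $t$ is invertible, $[(u,u')]\mapsto u+tu'$ identifies $\mathcal{V}$ with $\mathcal{O}^n$ and $\Phi$ with $A+tB$. For $t=0$ we have $\mathcal{V}=G\oplus\mathcal{O}(1)$ and $\Phi=(A,wB)$.)

On the chart $w_r=1$, the bundle $G$ has the basis $u_i=e_i-w_ie_r$ $(i\ne r)$. By \eqref{eq:V}, $\mathcal{V}$ has the basis $f_1,\dots,f_n$ with $f_i=[(u_i,0)]$ for $i\ne r$ and $f_r=[(0,e_r)]$. A column vector $u'$ equals $\sum_{i\ne r}u'_iu_i+(w\cdot u')e_r$, and $[(0,u_i)]=t[(u_i,0)]$. Hence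
\[
\Phi(e_j)=\sum_{i\ne r}(a_{ij}+tb_{ij})f_i+(w\cdot b_{*j})f_r ,
\]
and the matrix of $\Phi$ has rows $a_{i*}+tb_{i*}$ for $i\ne r$ and $\kappa=wB$ in position $r$. The coordinate ring of the chart of $Y_1$ is the polynomial ring over $\Lambda$ in the $w_i$, the entries of $a_{i*}$ $(i\ne r)$, and all entries of $B$. Since $\kappa=b_{r*}+\sum_{i\neq r}w_ib_{i*}$, we may take as variables instead the $w_i$, the entries of $b_{i*}$ $(i\ne r)$, and the entries of the matrix of $\Phi$. So on this chart $\Phi$ is a matrix of variables over the polynomial ring $\Lambda[w_i,b_{i*}]_{i\ne r}$.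

Replacing row $r$ of $M(x)$ by $wM(x)$ does not change the minors, as $w_r=1$, and $wM(x)=x\kappa$ on $Y_1$. Hence $\delta_j(x)=x\,\epsilon_j(x)$, where $\epsilon_j(x)$ is the signed minor of the matrix with rows $a_{i*}+xb_{i*}$ $(i\ne r)$ and $\kappa$. Comparing coefficients, $\epsilon_j(x)=\sum_{l\ge1}\delta_{j,l}x^{l-1}$, so $\Delta_j=\epsilon_j(t)$ is the $j$th signed minor of the matrix of $\Phi$.

\emph{Step 3: the scheme $Y_2$.} Let $Y_2\subset Y_1$ be defined by $\Delta_1,\dots,\Delta_{n+1}$, and consider the sequence of sheaves on $Y_1$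
\begin{equation}\label{eq:HBY}
0\to\mathcal{V}^*|_{Y_1}\xrightarrow{\ \Phi^*\ }\mathcal{O}_{Y_1}^{n+1}\xrightarrow{\ (\Delta_j)\ }\mathcal{O}_{Y_1}\to\mathcal{O}_{Y_2}\to0 .
\end{equation}
On each chart it is the Hilbert--Burch complex of a matrix of variables, with further variables adjoined, so it is exact by (M1) and (M2). The ring of a chart of $Y_2$ is $k[\Phi]/I_n(\Phi)\otimes_k\Lambda[w_i,b_{i*}]$, a domain that is flat over $\Lambda$. The variable $w_s$ is nonzero in the ring of the chart $w_r=1$, so any two charts meet and $Y_2$ is integral.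

\emph{Step 4: vanishing.} Let $\mathcal{F}$ be a vector bundle on $P$. The complex $\mathcal{F}\otimes K_\bullet$ resolves $\mathcal{F}|_{Y_1}$. Splitting it into short exact sequences, we see that $H^j(Y_1,\mathcal{F})=0$ as soon as $H^{j+i}(P_T,\mathcal{F}(-i))=0$ for all $i\ge0$, and $H^{\bullet}(P_T,\mathcal{F}(-i))=H^{\bullet}(P,\mathcal{F}(-i))\otimes_\Lambda T$ by flat base change. Say that $\mathcal{F}$ is \emph{good} if $H^q(P,\mathcal{F}(-i))=0$ whenever $q>i\ge0$; then $H^j(Y_1,\mathcal{F})=0$ for all $j>0$. Recall that for $q\ge1$,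
\begin{equation}\label{eq:coh}
H^q(P,\mathcal{O}(-l))\ne0\quad\text{only if}\quad q=n-1\text{ and }l\ge n,\quad\text{so only if}\quad l\ge q+1 .
\end{equation}
For $\mathcal{F}=\mathcal{O}$ we have $l=i<q$, and for $\mathcal{F}=\mathcal{O}(-1)$ we have $l=i+1\le q$, so both are good. For $G^*$ use $0\to\mathcal{O}(-1-i)\to\mathcal{O}(-i)^n\to G^*(-i)\to0$ with $q>i$: the group $H^q(\mathcal{O}(-i))$ vanishes, and $H^{q+1}(\mathcal{O}(-1-i))\ne0$ would require $i+1\ge q+2$. So $G^*$ is good. The dual of \eqref{eq:V} is $0\to\mathcal{O}(-1)\to\mathcal{V}^*\to G^*\to0$, so $\mathcal{V}^*$ is good. Therefore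
\[
H^j(Y_1,\mathcal{O})=0\quad\text{and}\quad H^j(Y_1,\mathcal{V}^*)=0\qquad(j>0).
\]

\emph{Step 5: global functions.} The ideal sheaf of $Y_1$ is resolved by $K_i$, $i\ge1$, and $H^i(P,\mathcal{O}(-i))=0$ for $i\ge1$ by \eqref{eq:coh}, so its $H^1$ vanishes and $T=H^0(P_T,\mathcal{O})\to H^0(Y_1,\mathcal{O})$ is surjective. The kernel consists of the elements of $T$ that vanish on the integral scheme $Y_1$, so it is the radical ideal of the image of $Y_1$ in $\operatorname{Spec}T$. That image is the locus where $A$ has a nonzero left kernel, namely $V(I_n(A))$, and $I_n(A)T$ is prime by (M2). So $H^0(Y_1,\mathcal{O})=T/I_n(A)$.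

Let $\mathcal{K}\subseteq\mathcal{O}_{Y_1}$ be the ideal sheaf of $Y_2$, so that $0\to\mathcal{V}^*\to\mathcal{O}_{Y_1}^{n+1}\to\mathcal{K}\to0$ is exact by \eqref{eq:HBY}. Since $H^1(Y_1,\mathcal{V}^*)=0$, the ideal $H^0(\mathcal{K})$ is generated by the $\Delta_j$. Since $H^1(Y_1,\mathcal{O})=H^2(Y_1,\mathcal{V}^*)=0$, we have $H^1(\mathcal{K})=0$. With \eqref{eq:gens} this gives
\[
H^0(Y_2,\mathcal{O})=T/\big(I_n(A)+(\Delta_j)_j\big)=T_\Lambda/I_{\Lambda,t}.
\]
This ring is a domain because $Y_2$ is integral, which proves (i). For $\Lambda=k[t]$ it embeds in the ring of a chart of $Y_2$, so it is torsion-free over the principal ideal domain $k[t]$, which proves (ii).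
\end{proof}

\begin{proof}[Proof of \textup{(iii)}]
The map $k[c,d]\to k[x_1,x_2]$, $c\mapsto x_1+x_2$, $d\mapsto-x_1x_2$, makes $k[x_1,x_2]$ free of rank $2$, so it is faithfully flat, and it suffices to prove flatness after this base change. There $x^2-cx-d=(x-x_1)(x-x_2)$. Put
\begin{equation}\label{eq:shift}
\xi=x-x_1,\qquad t=x_2-x_1,\qquad A'=A+x_1B .
\end{equation}
Then $M(x)=A'+\xi B$ and the quadratic is $\xi^2-t\xi$. Computing the coefficient ideal in the basis $1,\xi$, we find that the base-changed ring is $k[x_1]\otimes_kT_{k[t]}/I_{k[t],t}$ in the variables $A',B$. It is flat over $k[x_1,t]=k[x_1,x_2]$ by (ii).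
\end{proof}

\begin{lemma}\label{lem:fibers}
Let $k$ be algebraically closed and $(c_0,d_0)\in k^2$. The fiber of $\mathcal{X}_n$ over $(c_0,d_0)$ is isomorphic to $J_1D_n$ if $x^2-c_0x-d_0$ has a double root, and to $D_n\times D_n$ otherwise.
\end{lemma}

\begin{proof}
Let $x_1,x_2\in k$ be the roots. The substitution \eqref{eq:shift} identifies the fiber with $\operatorname{Spec}T_k/I_{k,t}$, $t=x_2-x_1$. For $t=0$ this is $J_1D_n$. For $t\ne0$, the map $\xi\mapsto(0,t)$ gives $k[\xi]/(\xi^2-t\xi)\cong k\times k$. In the basis of idempotents, the coordinates of a minor of $A'+\xi B$ are the corresponding minors of $M'=A'$ and $M''=A'+tB$. The entries of $M',M''$ are coordinates on $\operatorname{Spec}T_k$, and the ideal is $I_n(M')+I_n(M'')$.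
\end{proof}

\section{Tight closure and strong $F$-regularity}\label{sec:F}

In this section all rings are Noetherian of characteristic $p>0$, and $q$ denotes a power of $p$. Let $R^\circ$ be the complement of the union of the minimal primes of $R$. For an ideal $I$, let $I^{[q]}$ be the ideal generated by the $q$th powers of the elements of $I$; the $q$th powers of any set of generators suffice. The \emph{tight closure} $I^*$ is the ideal of all $u\in R$ for which there is $c\in R^\circ$ with $cu^q\in I^{[q]}$ for all $q\gg0$, and $I$ is \emph{tightly closed} if $I^*=I$. A local ring is \emph{$F$-rational} if every ideal generated by part of a system of parameters is tightly closed.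

Let $F^e_*R$ be $R$ viewed as an $R$-module through $r\mapsto r^{p^e}$. The ring $R$ is \emph{$F$-finite} if $F_*R$ is a finite $R$-module. This holds for perfect fields and passes to algebras of finite type, localizations and power series rings. An $F$-finite ring is \emph{strongly $F$-regular} if for each $c\in R^\circ$ there is $e$ such that the $R$-linear map $R\to F^e_*R$, $1\mapsto F^e_*c$, splits. A splitting is an additive map $\varphi\colon R\to R$ with $\varphi(r^{p^e}s)=r\varphi(s)$ and $\varphi(c)=1$. A scheme has one of these properties if its local rings do.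

\begin{proposition}[Hochster--Huneke \cite{HH}]\label{prop:HH}
Let $R$ be $F$-finite.
\begin{enumerate}
\item[(i)] If $R$ is regular, it is strongly $F$-regular.
\item[(ii)] Strong $F$-regularity localizes and may be checked at maximal ideals.
\item[(iii)] If $R$ is strongly $F$-regular, then all ideals of $R$ are tightly closed and $R$ is normal and CM. In particular a strongly $F$-regular local ring is an $F$-rational CM domain.
\item[(iv)] If $R$ is reduced, $c\in R^\circ$, the ring $R_c$ is strongly $F$-regular, and $R\to F^e_*R$, $1\mapsto F^e_*c$, splits for some $e$, then $R$ is strongly $F$-regular.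
\end{enumerate}
\end{proposition}

Part (iv) is the tool for our inductions: one splitting reduces the problem to an open set. We also use Kunz's theorem that $F$-finite rings are excellent, through two consequences. If $R$ is excellent and reduced, its regular locus is open and contains the minimal primes, so there is $c\in R^\circ$ with $R_c$ regular. If $R$ is excellent and local, then $R\to\hat R$ has geometrically regular fibers, so $\hat R$ is reduced if $R$ is, and $\hat R_c$ is regular if $R_c$ is.

\begin{lemma}\label{lem:regflat}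
Let $R_0\to R$ be a local homomorphism of local rings, where $R_0$ is regular with regular system of parameters $x_1,\dots,x_d$. Then $R$ is flat over $R_0$ if and only if $x_1,\dots,x_d$ is a regular sequence on $R$.
\end{lemma}

\begin{proof}
Flat local maps preserve regular sequences. Conversely, the Koszul complex of $x$ resolves the residue field $k_0$ of $R_0$, so $\operatorname{Tor}_1^{R_0}(k_0,R)=H_1(x;R)=0$, and the local criterion for flatness applies.
\end{proof}

\begin{lemma}\label{lem:onesop}
A CM local ring $R$ is $F$-rational if the ideal generated by one system of parameters $x=x_1,\dots,x_d$ is tightly closed.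
\end{lemma}

\begin{proof}
Write $(x^n)=(x_1^n,\dots,x_d^n)$ and $\pi=x_1\cdots x_d$. We have
\[
(x^n):(x)=(x^n)+\pi^{n-1}R,\qquad(x^{a}):\pi^{b}=(x^{a-b})\quad(a>b\ge0).
\]
These identities hold for monomial ideals in $\mathbb{F}_p[X_1,\dots,X_d]$, the ring $R$ is flat over the localization of this ring at $(X)$ by Lemma~\ref{lem:regflat}, and colon ideals commute with flat base change.

First, $(x^n)$ is tightly closed. Otherwise the nonzero submodule $(x^n)^*/(x^n)$ of the finite length module $R/(x^n)$ contains a nonzero element killed by $(x)$. By the first identity it is the class of some $u=\pi^{n-1}v$. From $cu^q\in(x^{nq})$ for $q\gg0$ we get $cv^q\in(x^{nq}):\pi^{(n-1)q}=(x^q)$. So $v\in(x)^*=(x)$ and $u\in(x^n)$, a contradiction.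

Next let $y$ be any system of parameters. Choose $n$ with $(x^n)\subseteq(y)$, write $x_i^n=\sum_j\alpha_{ij}y_j$ and $D=\det(\alpha_{ij})$. Cramer's rule gives $Dy_j\in(x^n)$, so multiplication by $D$ defines a map $R/(y)\to R/(x^n)$. It is injective: computed with Koszul complexes, it is the map $\operatorname{Ext}^d(R/(y),R)\to\operatorname{Ext}^d(R/(x^n),R)$ induced by $R/(x^n)\to R/(y)$, and its kernel is a quotient of $\operatorname{Ext}^{d-1}((y)/(x^n),R)$, which vanishes because $(y)/(x^n)$ has finite length and $R$ has depth $d$. If $cu^q\in(y^q)$ for $q\gg0$, then $c(Du)^q\in(x^{nq})$, so $Du\in(x^n)^*=(x^n)$ and $u\in(y)$.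

Finally, $(y_1,\dots,y_i)=\bigcap_n(y_1,\dots,y_i,y_{i+1}^n,\dots,y_d^n)$ by Krull's intersection theorem, and an intersection of tightly closed ideals is tightly closed.
\end{proof}

\begin{lemma}\label{lem:ext}
Let $R$ be $F$-finite and strongly $F$-regular. Then $R[z]$ is strongly $F$-regular, and if $R$ is local, so is $\hat R$.
\end{lemma}

\begin{proof}
Choose $c\in R^\circ$ with $R_c$ regular and a splitting $\psi$ of $R\to F^e_*R$, $1\mapsto F^e_*c$. We have $F^e_*(R[z])=\bigoplus_{0\le j<p^e}(F^e_*R\otimes_RR[z])\,F^e_*z^j$. The projection to $j=0$ followed by $\psi\otimes1$ sends $F^e_*c$ to $1$. The ring $R[z]$ is reduced and $R[z]_c$ is regular, so Proposition~\ref{prop:HH}(i),(iv) apply. If $R$ is local, then $F^e_*\hat R=F^e_*R\otimes_R\hat R$ because $F^e_*R$ is finite, and $\psi\otimes1$ is a splitting. The ring $\hat R$ is reduced, $\hat R_c$ is regular, and $c$ is a nonzerodivisor on $\hat R$ by flatness. The same two statements apply.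
\end{proof}

\begin{lemma}[Deformation]\label{lem:deform}
Let $(R,\mathfrak{m})$ be local and $t\in\mathfrak{m}$ a nonzerodivisor. If $R/tR$ is an $F$-rational CM domain, then so is $R$.
\end{lemma}

\begin{proof}
$R$ is CM because $t$ is a nonzerodivisor and $R/tR$ is CM. By Krull's intersection theorem, every nonzero element of $R$ has the form $t^ia'$ with $a'\notin tR$. If $t^ia'\cdot t^jb'=0$ with $a',b'\notin tR$, then $a'b'=0$, which is impossible in the domain $R/tR$. So $R$ is a domain.

Let $t,x_2,\dots,x_d$ be a system of parameters and $u\in(t,x_2,\dots,x_d)^*$, say $cu^q\in(t^q,x_2^q,\dots,x_d^q)$ for $q\gg0$ with $c\ne0$. The obstacle is that $c$ may vanish modulo $t$. Write $c=t^sc'$ with $c'\notin tR$. For $q>s$ we have $t^s(c'u^q-t^{q-s}r)\in(x_2^q,\dots,x_d^q)$ for some $r$, and $t$ is a nonzerodivisor modulo $(x_2^q,\dots,x_d^q)$ since $R$ is CM. Hence $c'u^q\in(t,x_2^q,\dots,x_d^q)$. In the domain $R/tR$ the class of $c'$ is nonzero, so $\bar u\in(\bar x_2,\dots,\bar x_d)^*=(\bar x_2,\dots,\bar x_d)$, and $u\in(t,x_2,\dots,x_d)$. Lemma~\ref{lem:onesop}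 concludes the proof.
\end{proof}

\begin{lemma}[Descent]\label{lem:descent}
Let $R\to R'$ be a flat local homomorphism of local rings.
\begin{enumerate}
\item[(a)] If $R'$ is an $F$-rational CM domain, then $R$ is $F$-rational.
\item[(b)] If $R$ and $R'$ are $F$-finite and $R'$ is strongly $F$-regular, then $R$ is strongly $F$-regular.
\end{enumerate}
\end{lemma}

\begin{proof}
The map is faithfully flat, so $R\subseteq R'$ and $IR'\cap R=I$ for every ideal $I$ of $R$. In both cases $R'$ is a domain, hence so is $R$.

(a) $R$ is CM because $R'$ is. Let $I$ be generated by a system of parameters $x$ of $R$, and $u\in I^*$. The sequence $x$ is regular on $R'$, so it is part of a system of parameters of $R'$. A nonzero $c\in R$ is nonzero in $R'$, so $u\in(IR')^*=IR'$, and $u\in I$. Apply Lemma~\ref{lem:onesop}.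

(b) Recall that a map of $R$-modules is \emph{pure} if it stays injective after tensoring with any $R$-module, that split injections and faithfully flat ring maps are pure, and that a pure map with finitely presented cokernel splits. Pick $0\ne c\in R$ with $R_c$ regular. For some $e$ the map $R'\to F^e_*R'$, $1\mapsto F^e_*c$, splits, so the composite $R\to R'\to F^e_*R'$ is pure. It factors through $R\to F^e_*R$, $1\mapsto F^e_*c$, which is therefore pure, and splits since $F^e_*R$ is finite. Apply Proposition~\ref{prop:HH}(i),(iv).
\end{proof}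

\section{The fibers are strongly $F$-regular}\label{sec:split}

Throughout this section $k$ is algebraically closed of characteristic $p>0$.

\subsection{A criterion}
Let $T=k[z_1,\dots,z_N]$. Define the additive map $\operatorname{Tr}\colon T\to T$ on terms by
\[
\operatorname{Tr}(\lambda z^e)=\lambda^{1/p}z^{(e-(p-1)\mathbf{1})/p}\ \text{ if } e_i\equiv-1\bmod p\text{ for all }i,\qquad\operatorname{Tr}(\lambda z^e)=0\ \text{ otherwise},
\]
where $\mathbf{1}=(1,\dots,1)$. It satisfies $\operatorname{Tr}(u^ps)=u\operatorname{Tr}(s)$, so it is a $T$-linear map $F_*T\to T$, and $\operatorname{Tr}(I^{[p]})\subseteq I$ for every ideal $I$. We look for splittings of $T/P$ of the form $s\mapsto\operatorname{Tr}(f^{p-1}s)$. Two things are needed: the map must preserve $P$, which is a vanishing condition on $f$ at the generic point of $V(P)$, and it must send $1$ to $1$, which is a condition on one monomial of $f^{p-1}$.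

\begin{lemma}\label{lem:compat}
Let $P\subset T$ be prime, let $y_1,\dots,y_s$ generate $PT_P$, and let $\omega_1,\dots,\omega_s$ be positive integers. For $m\ge0$ let $\mathfrak{b}_m\subseteq T_P$ be the ideal generated by the monomials $y^e$ with $\sum\omega_ie_i\ge m$, so that $\mathfrak{b}_0=T_P$ and $\mathfrak{b}_m\mathfrak{b}_{m'}\subseteq\mathfrak{b}_{m+m'}$. Put $\omega=\sum\omega_i$. If $f_0\in T\cap\mathfrak{b}_\omega$, then $\operatorname{Tr}(f_0^{p-1}P)\subseteq P$.
\end{lemma}

\begin{proof}
We have $f_0^{p-1}\in\mathfrak{b}_{(p-1)\omega}$. A monomial of weight at least $(p-1)\omega$ times any $y_j$ has weight greater than $(p-1)\omega$, so one of its exponents is at least $p$. Hence $f_0^{p-1}PT_P\subseteq(y_1^p,\dots,y_s^p)=P^{[p]}T_P$. For $s\in P$ choose $u\in T\setminus P$ with $uf_0^{p-1}s\in P^{[p]}$. Then $u\operatorname{Tr}(f_0^{p-1}s)=\operatorname{Tr}(u^pf_0^{p-1}s)\in P$, and $\operatorname{Tr}(f_0^{p-1}s)\in P$ because $P$ is prime.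
\end{proof}

Fix integer weights on the variables $z_i$. We call a term of a polynomial its \emph{top term} if its weight is strictly larger than that of all other terms. If several polynomials have top terms, the product of these is the top term of the product.

\begin{lemma}\label{lem:crit}
Let $P\subset T$ be prime and let $f=f_0f_1g$ with $f_0,f_1,g\in T$. Assume:
\begin{enumerate}
\item[(i)] $f$ is homogeneous of degree $N$, and for some weights its top term is $z_1\cdots z_N$;
\item[(ii)] $f_0$ satisfies the hypothesis of Lemma~\ref{lem:compat} for some $y_i$ and $\omega_i$;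
\item[(iii)] $g\notin P$, and $(T/P)_g$ is strongly $F$-regular.
\end{enumerate}
Then $T/P$ is strongly $F$-regular.
\end{lemma}

\begin{proof}
The polynomial $f^{p-1}$ is homogeneous of degree $N(p-1)$. A monomial with all exponents $\equiv-1\bmod p$ has all exponents at least $p-1$, so the only one of this degree is $(z_1\cdots z_N)^{p-1}$. It is the top term of $f^{p-1}$, with coefficient $1$. So $\operatorname{Tr}(f^{p-1})=1$. Let $\varphi(s)=\operatorname{Tr}\big((f_0f_1)^{p-1}g^{p-2}s\big)$. By Lemma~\ref{lem:compat}, $\varphi(P)\subseteq P$, and $\varphi(g)=\operatorname{Tr}(f^{p-1})=1$. So $\varphi$ induces a splitting of $R\to F_*R$, $1\mapsto F_*g$, on the $F$-finite domain $R=T/P$, and Proposition~\ref{prop:HH}(iv) applies.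
\end{proof}

\begin{example}\label{ex:cone}
Consider the cone of Example~\ref{ex:small}: $T=k[u,v,w]$ and $P=(f_0)$, where $f_0=uv+w^2$ is irreducible because it is linear in $u$ with coprime coefficients. Take $s=1$, $y_1=f_0$, $\omega_1=1$, and $f_1=1$, $g=w$. With weights $1,1,0$ on $u,v,w$, the top term of $f=uvw+w^3$ is $uvw$. Where $w$ is invertible so is $u$, and $(T/P)_w=k[u^{\pm1},w^{\pm1}]$ is regular. So the cone is strongly $F$-regular for every $p$, including $p=2$. The general proof has the same shape: a product of natural equations whose top term is the product of all variables, with one variable as a factor, whose inversion reduces to a smaller case.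
\end{example}

The factors of $f$ will be determinants, and their top terms their diagonals.

\begin{lemma}\label{lem:diag}
Let $\Gamma$ be a square matrix whose entries are $0$ or variables, repetitions allowed, with no zero on the diagonal. Suppose that a variable in position $(\rho,\gamma)$ has weight $\alpha(\rho)+\beta(\gamma)+\lambda\rho\gamma$ for functions $\alpha,\beta$ and a constant $\lambda>0$. Then the product of the diagonal entries is the top term of $\det\Gamma$. The same holds for every square submatrix on consecutive rows and consecutive columns whose diagonal has no zero.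
\end{lemma}

\begin{proof}
A nonzero product belonging to a permutation $\sigma$ has weight equal to a constant plus $\lambda\sum_\rho\rho\,\sigma(\rho)$, and $2\sum\rho^2-2\sum\rho\,\sigma(\rho)=\sum(\rho-\sigma(\rho))^2>0$ for $\sigma\ne\mathrm{id}$. For a submatrix, shifting $\rho$ and $\gamma$ by constants only changes $\alpha$ and $\beta$.
\end{proof}

For an $n\times(n+1)$ matrix $Z=(z_{rj})$ and $1\le s\le n$, let $g_s(Z)$ be the lower left and $h_s(Z)$ the upper right $s\times s$ minor:
\[
g_s(Z)=\det(z_{rj})_{\,n+1-s\le r\le n,\ 1\le j\le s},\qquad h_s(Z)=\det(z_{rj})_{\,1\le r\le s,\ n+2-s\le j\le n+1}.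
\]
The diagonal of $g_s$ consists of the $z_{n-s+i,\,i}$ $(1\le i\le s)$, which are all entries with $r-j=n-s$. The diagonal of $h_s$ consists of the $z_{i,\,n+1-s+i}$, which are all entries with $j-r=n+1-s$. Hence
\begin{equation}\label{eq:cover}
\begin{array}{l}
\text{the diagonals of }g_1,\dots,g_n\text{ contain each }z_{rj}\text{ with }r\ge j\text{ once, and no other entry;}\\
\text{the diagonals of }h_1,\dots,h_n\text{ contain each }z_{rj}\text{ with }r<j\text{ once, and no other entry.}
\end{array}
\end{equation}

\subsection{Products of determinantal varieties}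
Elimination shrinks one matrix at a time, so the induction needs matrices of different sizes.

\begin{proposition}\label{prop:prod}
Let $M$ and $M'$ be matrices of variables of sizes $n\times(n+1)$ and $n'\times(n'+1)$, with $n,n'\ge1$. Then $R_{n,n'}=k[M,M']/(I_n(M)+I_{n'}(M'))$ is strongly $F$-regular. In particular so is $R_{n,1}=k[M]/I_n(M)$.
\end{proposition}

\begin{proof}
We use induction on $n+n'$. We have $R_{1,1}=k$; otherwise, by symmetry, let $n\ge2$. Put $T=k[M,M']$ and $P=I_n(M)+I_{n'}(M')$. The ring $R_{n,n'}$ is a tensor product of two domains over an algebraically closed field, each of codimension $2$ by (M2), so $P$ is prime of height $4$. Then $T_P$ is regular of dimension $4$ and $PT_P$ has four generators; with all $\omega_i=1$ we have $\omega=4$ and $\mathfrak{b}_4=P^4T_P$.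

Give the variable in position $(r,j)$ of either matrix the weight $rj$, and let
\[
f=\prod_{s=1}^{n}g_s(M)h_s(M)\ \prod_{s=1}^{n'}g_s(M')h_s(M').
\]
By Lemma~\ref{lem:diag} and \eqref{eq:cover}, the top term of $f$ is the product of all variables, and $f$ is homogeneous, so (i) of Lemma~\ref{lem:crit} holds. The factor $f_0=g_n(M)h_n(M)g_{n'}(M')h_{n'}(M')$ is a product of four maximal minors and lies in $P^4$, which is (ii). Let $g=g_1(M)=z_{n1}$. Since $n\ge2$ it is one of the remaining factors, and $g\notin P$ because the point with $z_{n1}=1$ and all other coordinates $0$ lies on $V(P)$. Over $T_g$, (M3) gives $I_n(M)=I_{n-1}(M^\flat)$ with $M^\flat=(z_{rj}-z_{r1}g^{-1}z_{nj})_{r<n,\,j\ge2}$. The entries of $M^\flat$ can replace the $z_{rj}$ with $r<n$, $j\ge2$ as variables, so $(R_{n,n'})_g$ is a localization of a polynomial ring over $R_{n-1,n'}$. It is strongly $F$-regular by induction, Lemma~\ref{lem:ext} and Proposition~\ref{prop:HH}(ii). This is (iii).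
\end{proof}

\subsection{The jet scheme at its generic point}\label{ss:generic}
Let $n\ge2$, $T=T_k=k[A,B]$ and $P=I_{k,0}$, which is prime by Proposition~\ref{prop:flat}(i). Put $\mathcal{O}=T_P$. The point $A=\begin{pmatrix}1_{n-1}&0\\0&0\end{pmatrix}$, $B=0$ lies on $V(P)$, so the upper left $(n-1)$-minor of $A$ is a unit in $\mathcal{O}$. By (M3) applied to $A$ there are invertible matrices $U_1,U_2$ over $\mathcal{O}$ with
\[
U_1M(x)U_2=\begin{pmatrix}1+x\alpha&x\beta\\ x\gamma&\nu+x\kappa\end{pmatrix},\qquad\nu=(\nu_1,\nu_2),\quad\kappa=(\kappa_1,\kappa_2),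
\]
and $I_n(A)\mathcal{O}=(\nu_1,\nu_2)$. Over $\mathcal{O}[x]/(x^r)$ the block $1+x\alpha$ is invertible, and elimination replaces $M(x)$ by the $1\times2$ matrix
\begin{equation}\label{eq:rho}
(\rho_1,\rho_2)=\nu+x\kappa-x^2\gamma(1+x\alpha)^{-1}\beta .
\end{equation}
For $r=2$ this says that $I_n(M(x))=(\nu_1+x\kappa_1,\nu_2+x\kappa_2)$ in $\mathcal{O}[x]/(x^2)$, so
\[
P\mathcal{O}=(\kappa_1,\kappa_2,\nu_1,\nu_2).
\]
We give these generators the weights $1,1,2,2$, so that $\omega=6$, and let $\mathfrak{b}_m$ be as in Lemma~\ref{lem:compat}. The weights are chosen so that the coefficient of $x^i$ in $\rho_1,\rho_2$ lies in $\mathfrak{b}_{2-i}$ for $i=0,1,2$.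

\subsection{The resultant of the pencil}\label{ss:res}
The polynomial $\prod_sg_s(A)h_s(A)g_s(B)h_s(B)$ has the right top term, but it does not vanish enough. The scheme $V(P)$ contains all points $(0,B)$, and all points $(A,0)$ with $A$ of rank $n-1$, so only the factors $g_n(A)$ and $h_n(A)$ lie in $P$. They lie in $(\nu_1,\nu_2)\subseteq\mathfrak{b}_2$, which gives weight $4$ instead of $6$. We replace $\prod_sh_s(A)g_s(B)$ by a determinant of the same degree $n(n+1)$ and with the same top term, which involves $A$ and $B$ together and detects that the pencil drops rank.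

For a ring $C\supseteq T$ let $C[x]_{\le i}$ be the module of polynomials of degree at most $i$, and consider
\[
\mu\colon C[x]_{\le n-1}^{\,n+1}\to C[x]_{\le n}^{\,n},\qquad v\mapsto M(x)v .
\]
Both sides are free of rank $n(n+1)$. Order the bases in blocks: block column $i$ $(0\le i\le n-1)$ consists of $x^{n-1-i}e_j$, $1\le j\le n+1$, and block row $i$ $(0\le i\le n)$ consists of $x^{n-i}e_r$, $1\le r\le n$. Since $M(x)\,x^{n-1-i}e_j=x^{n-i}b_{*j}+x^{n-(i+1)}a_{*j}$, the matrix $\Gamma$ of $\mu$ has $B$ in the blocks $(i,i)$, $A$ in the blocks $(i+1,i)$, and $0$ elsewhere. Put $\operatorname{Res}=\det\Gamma\in T$. If scalar matrices $A,B$ are such that $A+x_0B$ has rank less than $n$ for some $x_0\in k$, evaluation at $x_0$ shows that $\mu$ is not surjective, so $\operatorname{Res}$ vanishes. For $n=2$,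
\[
\Gamma=\left(\begin{array}{ccc|ccc}
\underline{b_{11}}&b_{12}&b_{13}&0&0&0\\
b_{21}&\underline{b_{22}}&b_{23}&0&0&0\\ \hline
a_{11}&a_{12}&\underline{a_{13}}&b_{11}&b_{12}&b_{13}\\
a_{21}&a_{22}&a_{23}&\underline{b_{21}}&b_{22}&b_{23}\\ \hline
0&0&0&a_{11}&\underline{a_{12}}&a_{13}\\
0&0&0&a_{21}&a_{22}&\underline{a_{23}}
\end{array}\right).
\]
The six variables missing from the diagonal are $a_{21}$; $a_{11},a_{22}$; $b_{13}$; $b_{12},b_{23}$. These are the diagonals of $g_1(A)$, $g_2(A)$, $h_1(B)$, $h_2(B)$. This pattern persists.

\begin{lemma}\label{lem:top}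
Let $f=\operatorname{Res}\cdot\prod_{s=1}^ng_s(A)\prod_{s=1}^nh_s(B)$. Then $f$ is homogeneous of degree $N=2n(n+1)$, and for suitable weights its top term is the product of all $N$ variables.
\end{lemma}

\begin{proof}
The degree is $n(n+1)+2\cdot\frac{n(n+1)}{2}=N$. Each variable occurs $n$ times in $\Gamma$, so we need a weight that has the form required by Lemma~\ref{lem:diag} at all occurrences. Passing from one occurrence to the next shifts the position $(\rho,\gamma)$ by $(n,n+1)$, which leaves $(n+1)\rho-n\gamma$ unchanged. Explicitly, $b_{rj}$ in block $(i,i)$ has $\rho=in+r$, $\gamma=i(n+1)+j$, and $a_{rj}$ in block $(i+1,i)$ has $\rho=(i+1)n+r$, $\gamma=i(n+1)+j$, so $(n+1)\rho-n\gamma$ equals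
\[
\theta(b_{rj})=(n+1)r-nj,\qquad\theta(a_{rj})=(n+1)(r+n)-nj .
\]
Give each variable $z$ the weight $-\theta(z)^2$. In position $(\rho,\gamma)$ of $\Gamma$ this is $-(n+1)^2\rho^2-n^2\gamma^2+2n(n+1)\rho\gamma$. In position $(r,j)$ of $A$ or of $B$ it is a function of $r$ plus a function of $j$ plus $2n(n+1)rj$. So Lemma~\ref{lem:diag} applies to the minors $g_s(A)$ and $h_s(B)$, and to $\Gamma$ once we know that its diagonal has no zero.

Write $\ell=i(n+1)+j$ with $0\le i\le n-1$, $1\le j\le n+1$. Column $\ell$ is column $j$ of block column $i$, and $\ell=in+(i+j)$ with $1\le i+j\le2n$. If $i+j\le n$, row $\ell$ is row $i+j$ of block row $i$, and the entry $(\ell,\ell)$ is $b_{rj}$ with $r=i+j$. Each $b_{rj}$ with $r\ge j$ arises once, for $i=r-j$. If $i+j>n$, row $\ell$ is row $i+j-n$ of block row $i+1$, and the entry is $a_{rj}$ with $j-r=n-i\ge1$. Each $a_{rj}$ with $r<j$ arises once, for $i=n-(j-r)$. By \eqref{eq:cover}, the diagonals of the $g_s(A)$ supply the $a_{rj}$ with $r\ge j$ and those of the $h_s(B)$ supply the $b_{rj}$ with $r<j$, each once.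
\end{proof}

To bound the vanishing of $\operatorname{Res}$ along $P$ we use Fitting ideals. If a $C$-module $L$ has a presentation $C^b\to C^a\to L\to0$, then $\operatorname{Fitt}_0(L)$ is the ideal of $a\times a$ minors of the presentation matrix; it does not depend on the presentation. If $L\to L'$ is surjective, a presentation of $L'$ arises from one of $L$ by adding columns, so $\operatorname{Fitt}_0(L)\subseteq\operatorname{Fitt}_0(L')$.

\begin{lemma}\label{lem:order}
For $n\ge2$ we have $\operatorname{Res}\in\mathfrak{b}_4$, and hence $\operatorname{Res}\cdot g_n(A)\in\mathfrak{b}_6$.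
\end{lemma}

\begin{proof}
Take $C=\mathcal{O}$, and let $\mathcal{Q}$ be the cokernel of $M(x)\colon(\mathcal{O}[x]/x^3)^{n+1}\to(\mathcal{O}[x]/x^3)^n$. Since $n\ge2$, the map $\mathcal{O}[x]_{\le n}^{\,n}\to\mathcal{Q}$ is surjective, and it kills the image of $\mu$. So $\operatorname{coker}\mu$ surjects onto $\mathcal{Q}$, and $\operatorname{Res}\in\operatorname{Fitt}_0(\operatorname{coker}\mu)\subseteq\operatorname{Fitt}_0(\mathcal{Q})$, with Fitting ideals of $\mathcal{O}$-modules. By \eqref{eq:rho} with $r=3$, $\mathcal{Q}\cong(\mathcal{O}[x]/x^3)/(\rho_1,\rho_2)$ with $\rho_i=\nu_i+x\kappa_i+x^2\eta_i$ and $\eta_i\in\mathcal{O}$. As an $\mathcal{O}$-module, $\mathcal{Q}$ is presented by the coefficients of $x^l\rho_i$ $(0\le l\le2,\ i=1,2)$ in the basis $1,x,x^2$: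
\[
\left(\begin{array}{cc|cc|cc}
\nu_1&\nu_2&0&0&0&0\\
\kappa_1&\kappa_2&\nu_1&\nu_2&0&0\\
\eta_1&\eta_2&\kappa_1&\kappa_2&\nu_1&\nu_2
\end{array}\right).
\]
The entry in row $h$ $(0\le h\le2)$ of a column with index $l$ lies in $\mathfrak{b}_{2-h+l}$: it is $\nu_i,\kappa_i,\eta_i$ for $h-l=0,1,2$, and $0$ for $h<l$. Each term of a $3\times3$ minor on columns with indices $l_1,l_2,l_3$ therefore lies in $\mathfrak{b}_m$ with $m=(2+1+0)+l_1+l_2+l_3$. Only two columns have $l=0$, so $m\ge4$. Finally $g_n(A)\in I_n(A)\mathcal{O}=(\nu_1,\nu_2)\subseteq\mathfrak{b}_2$.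
\end{proof}

\begin{remark}
Both the truncation at $x^3$ and the weights matter for this estimate. Truncation at $x^2$ leads to $2\times2$ minors, among them $\nu_1\kappa_2-\nu_2\kappa_1$ of weight $3$. The minor on the first three columns above is $\kappa_1(\nu_1\kappa_2-\nu_2\kappa_1)-\nu_1(\nu_1\eta_2-\nu_2\eta_1)$; its last terms have degree $2$ in the generators, so with all weights equal to $1$ the argument would give order $2+1=3$ for $\operatorname{Res}\cdot g_n(A)$, short of the required $4$.
\end{remark}

\begin{proposition}\label{prop:jet}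
The ring $R^{(n)}=T_k/I_{k,0}$ of $J_1D_n$ is strongly $F$-regular for all $n\ge1$.
\end{proposition}

\begin{proof}
We use induction on $n$, with $R^{(1)}=k$. Let $n\ge2$. We apply Lemma~\ref{lem:crit} to the prime $P=I_{k,0}$ and the polynomial $f$ of Lemma~\ref{lem:top}, with $f_0=\operatorname{Res}\cdot g_n(A)$ and $g=g_1(A)=a_{n1}$; these are different factors of $f$ because $n\ge2$. Conditions (i) and (ii) hold by Lemmas~\ref{lem:top} and~\ref{lem:order}. We have $g\notin P$, since $V(P)$ contains the point with $a_{n1}=1$ and all other coordinates $0$.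

Let $m_{rj}=a_{rj}+xb_{rj}$. In $T_g[x]/(x^2)$ the entry $m_{n1}$ is a unit, with inverse $g^{-1}-xb_{n1}g^{-2}$. By (M3), $I_n(M(x))=I_{n-1}(A^\flat+xB^\flat)$, where
\[
a^\flat_{rj}+xb^\flat_{rj}=m_{rj}-m_{r1}m_{n1}^{-1}m_{nj}\qquad(r<n,\ j\ge2).
\]
The differences $a^\flat_{rj}-a_{rj}$ and $b^\flat_{rj}-b_{rj}$ involve only $g^{-1}$ and the variables in row $n$ and column $1$ of $A$ and $B$. So $T_g$ is the localization at $g$ of the polynomial ring in those variables and the entries of $A^\flat,B^\flat$, and $PT_g$ is the coefficient ideal of the maximal minors of the generic $(n-1)\times n$ pencil $A^\flat+xB^\flat$. Thus $R^{(n)}_g$ is a localization of a polynomial ring over $R^{(n-1)}$, and it is strongly $F$-regular by induction, Lemma~\ref{lem:ext} and Proposition~\ref{prop:HH}(ii).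
\end{proof}

\subsection{From the fibers to the family}

\begin{corollary}\label{cor:family}
Let $\mathbf{x}$ be a $k$-point of $\mathcal{X}_n$ over $(c_0,d_0)$, let $c'=c-c_0$, $d'=d-d_0$, and let $R=\hat{\mathcal{O}}_{\mathcal{X}_n,\mathbf{x}}[[v_1,\dots,v_s]]$. Then $R$ is flat over $k[[c',d']]$, the ring $R/(c',d')$ is strongly $F$-regular, and $R$ is an $F$-rational CM domain.
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:flat}(iii), $c',d'$ is a regular sequence on $\mathcal{O}_{\mathcal{X}_n,\mathbf{x}}$, hence on its flat local extension $R$, and $R$ is flat over $k[[c',d']]$ by Lemma~\ref{lem:regflat}. The ring $R/(c',d')$ is the completed local ring at $(\mathbf{x},0)$ of the product of the fiber with $\mathbb{A}^s$. It is strongly $F$-regular by Lemma~\ref{lem:fibers}, Propositions~\ref{prop:prod} and~\ref{prop:jet}, and Lemma~\ref{lem:ext}. In particular it is an $F$-rational CM domain. Apply Lemma~\ref{lem:deform} to $R/(c')$ with $t=d'$, and then to $R$ with $t=c'$.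
\end{proof}

\section{Proofs of the main theorems}\label{sec:proofs}

The results so far concern closed points over algebraically closed fields. An arbitrary point $h_0$ of a $\Bbbk$-scheme $\mathbf{H}$ of finite type is reached as follows. Let $K$ be an algebraic closure of the residue field $\kappa(h_0)$. The morphism $\operatorname{Spec}K\to\mathbf{H}$ defines a $K$-point $\tilde h$ of $\mathbf{H}_K$ over $h_0$, and $\mathcal{O}_{\mathbf{H},h_0}\to\mathcal{O}_{\mathbf{H}_K,\tilde h}$ is a flat local homomorphism. Since Lemma~\ref{lem:descent}(a) needs no finiteness hypothesis, the statements on $F$-rationality hold over every field.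

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathbf{H}=\mathrm{Hilb}^{(m,2)}(\mathbb{A}^2_\Bbbk)$, let $h_0\in\mathbf{H}$, and take $K,\tilde h$ as above, so $\mathbf{H}_K=\mathrm{Hilb}^{(m,2)}(\mathbb{A}^2_K)$. By \eqref{eq:chart} over $K$, $\hat{\mathcal{O}}_{\mathbf{H}_K,\tilde h}\cong\hat{\mathcal{O}}_{\mathcal{H},z}[[e',h']]$ for a $K$-point $z$ of $\mathcal{H}$, where $e',h'$ are local coordinates on $\mathbb{A}^2_{e,h}$. With Lemma~\ref{lem:HB}(i) and Proposition~\ref{prop:model}(a) we get flat local homomorphisms
\begin{equation}\label{eq:chain}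
\mathcal{O}_{\mathbf{H},h_0}\to\mathcal{O}_{\mathbf{H}_K,\tilde h}\to\hat{\mathcal{O}}_{\mathbf{H}_K,\tilde h}[[u]]\cong\hat{\mathcal{O}}_{\mathcal{H},z}[[e',h',u]]\cong\hat{\mathcal{O}}_{\mathcal{X}_n,\mathbf{x}}[[v',e',h']].
\end{equation}
The last ring is an $F$-rational CM domain by Corollary~\ref{cor:family}. By Lemma~\ref{lem:descent}(a), $\mathcal{O}_{\mathbf{H},h_0}$ is $F$-rational.
\end{proof}

To treat a general surface we compare completed local rings with those for the plane.

\begin{lemma}\label{lem:formal}
Let $K\supseteq\Bbbk$ be algebraically closed, $i\in\{1,2\}$, and let $(Z_1\supseteq Z_2)$ be a $K$-point of $\mathrm{Hilb}^{(m,i)}(S_K)$. There is a $K$-point $(Z_1'\supseteq Z_2')$ of $\mathrm{Hilb}^{(m,i)}(\mathbb{A}^2_K)$ such that the homomorphism of completed local rings induced by $\mathrm{Hilb}^{(m,i)}(S_K)\to\mathrm{Hilb}^i(S_K)$ at $(Z_1\supseteq Z_2)$ is isomorphic to the one for $\mathbb{A}^2_K$ at $(Z_1'\supseteq Z_2')$.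
\end{lemma}

\begin{proof}
Let $p_1,\dots,p_l$ be the support of $Z_1$; it contains the support of $Z_2$. Choose distinct points $p'_j\in\mathbb{A}^2(K)$ and isomorphisms $\hat{\mathcal{O}}_{S_K,p_j}\cong K[[x,y]]\cong\hat{\mathcal{O}}_{\mathbb{A}^2,p'_j}$, which exist because $S$ is a smooth surface, and transport $Z_1,Z_2$ along them. Let $\Lambda\in\mathrm{Art}_K$. The ring of a deformation of $Z_1$ or $Z_2$ over $\Lambda$ is finite over $\Lambda$, so it is a product of Artinian local rings at the points $p_j$, each killed by a power of the maximal ideal of $p_j$. Hence such deformations correspond to the finite flat quotients of $\prod_j\Lambda[[x,y]]$ with the given reduction, compatibly with inclusions and with base change in $\Lambda$. So the deformation functors of the nested pair and of $Z_2$, and the forgetful map between them, are the same for $S_K$ and for $\mathbb{A}^2_K$. The completed local rings pro-represent these functors and are determined by them.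
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:surface}]
(2) Let $\mathbf{H}=\mathrm{Hilb}^{(m,2)}(S)$ and $h_0\in\mathbf{H}$. By Lemma~\ref{lem:formal}, $\hat{\mathcal{O}}_{\mathbf{H}_K,\tilde h}$ is isomorphic to a completed local ring of $\mathrm{Hilb}^{(m,2)}(\mathbb{A}^2_K)$ at a $K$-point. So the chain \eqref{eq:chain} exists for $S$, and Corollary~\ref{cor:family} and Lemma~\ref{lem:descent}(a) give the claim.

(1) We use repeatedly that for ring maps $R_0\to R\to R'$ with $R'$ flat over $R_0$ and faithfully flat over $R$, the ring $R$ is flat over $R_0$. Put $\mathbf{G}=\mathrm{Hilb}^2(S)$. Let $K\supseteq\Bbbk$ be any algebraically closed field and $\tilde h$ a $K$-point of $\mathbf{H}_K$ with image $\tilde g$ in $\mathbf{G}_K$. By Lemma~\ref{lem:formal} and \eqref{eq:chart}, the map $\hat{\mathcal{O}}_{\mathbf{G}_K,\tilde g}\to\hat{\mathcal{O}}_{\mathbf{H}_K,\tilde h}$ is isomorphic to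
\begin{equation}\label{eq:completed}
K[[c',d',e',h']]\to\hat{\mathcal{O}}_{\mathcal{H},z}[[e',h']].
\end{equation}

\emph{Flatness.} By Proposition~\ref{prop:model}(a) and Corollary~\ref{cor:family}, $\hat{\mathcal{O}}_{\mathcal{H},z}[[u]]$ is flat over $K[[c',d']]$, hence so is $\hat{\mathcal{O}}_{\mathcal{H},z}$. Thus $c',d'$ is a regular sequence on $\hat{\mathcal{O}}_{\mathcal{H},z}$, so $e',h',c',d'$ is a regular sequence on $\hat{\mathcal{O}}_{\mathcal{H},z}[[e',h']]$, and \eqref{eq:completed} is flat by Lemma~\ref{lem:regflat}. Now let $h_0\in\mathbf{H}$ have image $g_0\in\mathbf{G}$, and take $K=\overline{\kappa(h_0)}$ and $\tilde h$ over $h_0$. The composite $\mathcal{O}_{\mathbf{G},g_0}\to\hat{\mathcal{O}}_{\mathbf{G}_K,\tilde g}\to\hat{\mathcal{O}}_{\mathbf{H}_K,\tilde h}$ is flat, and it factors through $\mathcal{O}_{\mathbf{H},h_0}$, over which $\hat{\mathcal{O}}_{\mathbf{H}_K,\tilde h}$ is faithfully flat. So $\mathcal{O}_{\mathbf{H},h_0}$ is flat over $\mathcal{O}_{\mathbf{G},g_0}$.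

\emph{Fibers.} A geometric fiber is the fiber of $\mathbf{H}_K\to\mathbf{G}_K$ over a $K$-point $\tilde g$, for some algebraically closed $K\supseteq\Bbbk$. It is of finite type over $K$, hence $F$-finite, and by Proposition~\ref{prop:HH}(ii) it suffices to treat its local ring $\mathcal{O}$ at a closed point $\tilde h$, which is a $K$-point. Reducing \eqref{eq:completed} modulo $c',d',e',h'$ gives $\hat{\mathcal{O}}\cong\hat{\mathcal{O}}_{\mathcal{H},z}/(c',d')$. The isomorphism of Proposition~\ref{prop:model}(a) is $K[[c',d']]$-linear, so $\hat{\mathcal{O}}[[u]]\cong\hat{\mathcal{O}}_{\mathcal{X}_n,\mathbf{x}}[[v']]/(c',d')$, which is strongly $F$-regular by Corollary~\ref{cor:family}. Lemma~\ref{lem:descent}(b) applied to $\mathcal{O}\to\hat{\mathcal{O}}[[u]]$ shows that $\mathcal{O}$ is strongly $F$-regular. Normality and the CM property follow from Proposition~\ref{prop:HH}(iii).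

(3) Let $\mathbf{H}=\mathrm{Hilb}^{(m,1)}(S)$, $h_0\in\mathbf{H}$, $K=\overline{\kappa(h_0)}$, and $\tilde h$ a $K$-point over $h_0$. By Lemma~\ref{lem:formal}, \eqref{eq:chart1} and Proposition~\ref{prop:model}(b), $\hat{\mathcal{O}}_{\mathbf{H}_K,\tilde h}[[u]]$ is a power series ring over $\hat{\mathcal{O}}_{D_n,\mathbf{x}}$ for some $n\ge1$ and some $K$-point $\mathbf{x}$. It is therefore the completed local ring of a product of $D_n$ with an affine space at a $K$-point, and it is $F$-finite and strongly $F$-regular by Proposition~\ref{prop:prod} and Lemma~\ref{lem:ext}. Since $\Bbbk$ is $F$-finite, so is $\mathcal{O}_{\mathbf{H},h_0}$; this is the only use of the hypothesis. Lemma~\ref{lem:descent}(b) applies to the flat local map $\mathcal{O}_{\mathbf{H},h_0}\to\hat{\mathcal{O}}_{\mathbf{H}_K,\tilde h}[[u]]$.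
\end{proof}

\begin{thebibliography}{9}

\bibitem{BV}
Bruns and Vetter, \emph{Determinantal rings}.

\bibitem{HH}
Hochster and Huneke, \emph{Tight closure and strong $F$-regularity}, M\'em. SMF \textbf{38} (1989).

\bibitem{RS}
Ritvik Ramkumar and Alessio Sammartano, \emph{Rational singularities of nested Hilbert schemes}, arXiv:2109.09002 (2021).

\end{thebibliography}
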